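\title{The rational homology groups of $\overline{M}_{0,n}$ are permutation representations}

\begin{abstract}
We prove that $H_{2k}(\overline M_{0,n},\mathbb Q)$ is a permutation representation of the symmetric group $S_n$ for all $n\ge 3$ and $k\ge 0$. A point count over finite fields and a monomial basis of the cohomology of $\overline M_{0,n+1}$ express the character as a difference of two permutation characters indexed by labeled forests. The main part of the proof cancels every negative term against positive terms reserved for it. We also show that the corresponding statement with integer coefficients fails for $n=5$.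
\end{abstract}

\section{The question and the result}\label{sec:intro}

A \emph{stable $n$-marked curve of genus zero} is a connected curve whose components are copies of $\mathbb P^1$ meeting at nodes in the pattern of a tree, together with $n$ distinct smooth points labeled $1,\dots,n$, such that every component carries at least three points that are nodes or marked points. For $n\ge3$ these curves are parametrized by a smooth projective variety $\overline M_{0,n}$ of dimension $n-3$. The symmetric group $S_n$ acts on $\overline M_{0,n}$ by permuting the marked points, and hence on each homology group $H_{2k}(\overline M_{0,n},\mathbb Q)$.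

A finite-dimensional representation $V$ of a finite group $G$ is a \emph{permutation representation} if it has a basis that the action of $G$ maps to itself. Such a basis is a \emph{permutation basis}. It reduces $V$ to a finite $G$-set: the trace of $g\in G$ is the number of basis elements fixed by $g$, and the dimension of the invariants is the number of orbits. The following question comes from the paper \cite{RS} of Ramadas and Silversmith.

\medskip
\noindent\textbf{Question.} \emph{Is $H_{2k}(\overline M_{0,n},\mathbb Q)$ a permutation representation of $S_n$ for all $n\ge3$ and $k\ge0$?}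
\medskip

For $k=0$ and $k=n-3$ the representation is trivial of dimension one. Farkas and Gibney gave a permutation basis in the case $k=n-4$ of divisors, and Poincar\'e duality, which gives $S_n$-equivariant isomorphisms $H_{2k}\cong H_{2(n-3-k)}$, then settles $k=1$. In every degree the restriction to $S_{n-1}$ is a permutation representation (Proposition~\ref{prop:forests} below). This suggests a positive answer but does not imply one: the two-dimensional irreducible representation of $S_3$ restricts to the regular representation of $S_2$, yet it has no invariants and so no permutation basis. The geometry does not hand us a basis either. The cohomology ring is generated by the classes of the boundary divisors \cite{Keel}, which $S_n$ permutes, but for $n=5$ the ten boundary divisors form a single orbit in a space of dimension five, so no set of them is a permutation basis. And over $\mathbb Z$ the answer is negative (Proposition~\ref{prop:integral}). Over $\mathbb Q$ it is positive.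

\begin{theorem}\label{thm:main}
For all $n\ge 3$ and $k\ge 0$, $H_{2k}(\overline M_{0,n},\mathbb Q)$ is a permutation representation of $S_n$.
\end{theorem}

Representations of $S_n$ are self-dual, so $H_{2k}\cong (H^{2k})^*\cong H^{2k}$. We work with $H^{2k}=H^{2k}(\overline M_{0,n},\mathbb Q)$ and assume $0\le k\le n-3$, since otherwise the group is zero. Rational representations with the same character are isomorphic, so it suffices to show that $H^{2k}$ has the character of a finite $S_n$-set. The proof does this and does not name cohomology classes that form a basis.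

Section~\ref{sec:geometry} contains all the geometry. It ends with a formula for $H^{2k}$ as a difference of two permutation representations, indexed by labeled forests and by forests with a distinguished ``even'' tree. Section~\ref{sec:small} shows the basic cancellation, grafting one tree into another, in degrees $k\le2$, and why it needs a canonical choice from $k=3$ on. Section~\ref{sec:centers} makes the choice by a weight function and collects what is left into contributions of \emph{stars} and \emph{centers}. Stars are permutation representations, and so are centers in which some tree type occurs exactly once (Section~\ref{sec:simple}). The other centers have explicit negative terms, the \emph{demands}. Section~\ref{sec:demands} cancels each demand against a positive term of its own, with the exception of one family, which Section~\ref{sec:exceptional} repairs with the identity $p_2\circ h_j=\sum_i(-1)^ih_ih_{2j-i}$. Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:integral} treats integer coefficients.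

\section{Characteristics and plethysm}\label{sec:sym}

Let $\Lambda$ be the ring of symmetric functions with coefficients in $\mathbb Q[q]$, completed with respect to degree. We write $h_j$, $e_j$, $p_j$ for the complete, elementary and power sum symmetric functions and $f|_n$ for the part of $f$ of degree $n$. The \emph{Frobenius characteristic} of a representation $V$ of $S_n$ is
\[
\mathrm{ch}\,V=\frac1{n!}\sum_{\tau\in S_n}\mathrm{tr}(\tau\,|\,V)\,p_\tau ,
\]
where $p_\tau$ is the product of the $p_j$ over the cycle lengths $j$ of $\tau$. It records the character of $V$; the trivial representation has characteristic $h_n$. For a finite $S_n$-set $Y$ we put $\mathrm{ch}\,Y=\mathrm{ch}\,\mathbb Q[Y]$, and for graded $V=\bigoplus_k V_k$ we put $\mathrm{ch}\,V=\sum_kq^k\,\mathrm{ch}\,V_k$. A \emph{species} is a functor $I\mapsto V[I]$ from finite sets with bijections to finite sets or to finite-dimensional vector spaces, possibly graded. Its characteristic is $\sum_n\mathrm{ch}\,V[n]$, where $[n]=\{1,\dots,n\}$ and $V[n]$ means $V[[n]]$.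

For $r\ge1$ let $g\mapsto p_r\circ g$ be the ring endomorphism of $\Lambda$ with $p_s\mapsto p_{rs}$ and $q\mapsto q^r$. For $f$ with rational coefficients, the \emph{plethysm} $f[g]=f\circ g$ is obtained by writing $f$ in terms of the $p_r$ and replacing $p_r$ by $p_r\circ g$. It is defined when $f$ has bounded degree or $g$ has no constant term. The map $f\mapsto f[g]$ is a ring homomorphism, plethysm is associative, $h_j[qg]=q^jh_j[g]$, and
\[
h_2[g]=\tfrac12\bigl(g^2+p_2\circ g\bigr),\qquad e_2[g]=\tfrac12\bigl(g^2-p_2\circ g\bigr).
\]
We use three standard translations between species and characteristics. Let $V,V'$ have characteristics $f,f'$.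
\begin{itemize}
\item[(S1)] The species $I\mapsto\bigoplus_{I=A\sqcup B}V[A]\otimes V'[B]$ (for sets, the disjoint union of the products) has characteristic $ff'$.
\item[(S2)] If $V$ is set-valued and $V[\emptyset]=\emptyset$, then $h_j[f]$ is the characteristic of the species whose elements on $I$ are the partitions of $I$ into $j$ blocks with an element of $V[A]$ chosen on each block $A$; degrees are added.
\item[(S3)] If $V[\emptyset]=0$, then $e_2[f]$ is the characteristic of the $(-1)$-eigenspace of the interchange of the two factors on $\bigoplus_{I=A\sqcup B}V[A]\otimes V[B]$. This space has one summand $V[A]\otimes V[B]$ for each unordered pair $\{A,B\}$, and a permutation $\tau$ that swaps $A$ and $B$ acts on it by $v\otimes v'\mapsto-\tau v'\otimes\tau v$.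
\end{itemize}

Let $\mathcal P\subset\Lambda$ be the set of finite sums of characteristics of finite $S_n$-sets, including $0$. It is closed under sums, under products by (S1), and under $f\mapsto h_j[f]$ for $f$ homogeneous of positive degree by (S2). It is not closed under $e_2$: already $e_2[h_1]=e_2$ is the sign character of $S_2$. We write $f\succeq g$ if $f-g\in\mathcal P$. Such relations can be added, and our goal is $\mathrm{ch}\,H^{2k}\succeq0$.

Put $\Omega=\sum_{j\ge0}h_j$ and $\Omega^-=\sum_{j\ge0}(-1)^jh_j$. In variables $x_i$ we have $\Omega\,\Omega^-=\prod_i(1-x_i)^{-1}(1+x_i)^{-1}=\prod_i(1-x_i^2)^{-1}$, that is,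
\begin{equation}\label{eq:alt}
\Omega\,\Omega^-=p_2\circ\Omega,\qquad
\sum_{i=0}^{j}(-1)^ih_ih_{j-i}=\begin{cases}p_2\circ h_{j/2}&\text{if $j$ is even,}\\ 0&\text{if $j$ is odd.}\end{cases}
\end{equation}

\section{A formula in terms of forests}\label{sec:geometry}

The cohomology of $\overline M_{0,n+1}$ has a known basis that is permuted by $S_n$, the stabilizer of the last point. We transfer this information to $\overline M_{0,n}$ with its full symmetry along the map that forgets the last point.

\subsection{Forgetting a point}

For a finite set $I$ with $|I|\ge3$ let $X_I$ be the moduli space of stable curves of genus zero marked by $I$, and $X_n=X_{[n]}$. We recall three standard facts. The space $X_I$ is smooth and projective over $\mathbb Z$. The map $X_{n+1}\to X_n$ that forgets the last point is the universal curve: its fiber over $x$ is the curve $C_x$ that $x$ parametrizes. Finally, cutting a curve at a node identifies the pairs ($x\in X_n$, node of $C_x$) with the points of the disjoint union of the products $X_{I\cup *}\times X_{J\cup *}$ over unordered pairs $\{I,J\}$ with $I\sqcup J=[n]$ and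 $|I|,|J|\ge2$. The image of such a product in $X_n$ is the \emph{boundary divisor} $D_I=D_J$, which is smooth over $\mathbb Z$. Put
\[
M_n=\sum_kq^k\,\mathrm{ch}\,H^{2k}(\overline M_{0,n}),\qquad F_n=\sum_kq^k\,\mathrm{ch}\,H^{2k}(\overline M_{0,n+1})\big|_{S_n},\qquad F=\sum_{n\ge2}F_n .
\]
If all fibers were $\mathbb P^1$ we would have $F_n=(1+q)M_n$. The nodes give a correction, and a permutation that swaps the two branches at a node gives it a sign.

\begin{proposition}\label{prop:forget}
For $n\ge3$ we have $(1+q)M_n=F_n-q\,e_2[F]\big|_n$.
\end{proposition}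

\begin{proof}
Fix a prime $p$ and a prime $l\ne p$. By smooth proper base change and the comparison theorem, the $l$-adic cohomology of $X_n\otimes\overline{\mathbb F}_p$ is $S_n$-equivariantly isomorphic to $H^*(X_n(\mathbb C),\mathbb Q)\otimes\mathbb Q_l$. By Keel \cite{Keel} this ring is generated by the classes of the boundary divisors, which specialize to classes of divisors defined over $\mathbb F_p$. Hence there is no odd cohomology, and the Frobenius morphism $\mathrm{Fr}$ over $\mathbb F_p$, which multiplies the class of such a divisor by $p$, acts on $H^{2i}$ by $p^i$.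

Let $\kappa=p^r$, $\tau\in S_n$ and $\phi=\tau\,\mathrm{Fr}^r$. Since $\tau$ has finite order and commutes with $\mathrm{Fr}$, the map $\phi$ is the Frobenius morphism of a twisted form of $X_n$ over $\mathbb F_\kappa$. The Lefschetz trace formula gives
\begin{equation}\label{eq:lefschetz}
N_n(\tau,\kappa):=\#X_n(\overline{\mathbb F}_p)^\phi=\sum_i\kappa^i\,\mathrm{tr}(\tau\,|\,H^{2i}),
\end{equation}
where we used that $\tau$ and $\tau^{-1}$ have the same trace.

Regard $\tau$ as an element of $S_{n+1}$ and count the fixed points of $\phi$ on $X_{n+1}$ fiber by fiber. Let $x\in X_n$ be fixed. Then $\phi$ acts on $C_x$ as the Frobenius morphism of a form over $\mathbb F_\kappa$. Let $v$ be the number of components mapped to themselves, let $e_+$ and $e_-$ be the numbers of fixed nodes whose two branches are preserved and swapped, and let $\delta_x=e_+-e_-$. A fixed component is a form of $\mathbb P^1$ over a finite field, so it is $\mathbb P^1$ and has $\kappa+1$ fixed points. A fixed node with preserved branches lies on two fixed components, and one with swapped branches lies on none. A fixed point on a component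 that is not fixed also lies on the image of that component, so it is a node with swapped branches. Hence $C_x$ has $(\kappa+1)v-e_++e_-=(\kappa+1)v-\delta_x$ fixed points. The automorphism of the dual tree of $C_x$ induced by $\phi$ has trace $v$ on vertices and trace $\delta_x$ on oriented edges. The tree is contractible, so $v-\delta_x=1$. The number of fixed points on $C_x$ is therefore $1+\kappa+\kappa\delta_x$, and
\[
N_{n+1}(\tau,\kappa)=(1+\kappa)N_n(\tau,\kappa)+\kappa\sum_{x\in X_n^\phi}\delta_x .
\]

The last sum is a signed count of fixed pairs ($x$, node), that is, of fixed points $(x',x'')$ in the products $X_{I\cup*}\times X_{J\cup*}$ with $\tau\{I,J\}=\{I,J\}$. If $\tau$ preserves $I$ and $J$, the contribution is $N_{I\cup*}(\tau|_I,\kappa)\,N_{J\cup*}(\tau|_J,\kappa)$. If $\tau$ swaps $I$ and $J$, then $(x',x'')$ is fixed exactly when $x''=\phi(x')$ and $x'=\phi^2(x')$, and the contribution is $-N_{I\cup*}(\tau^2|_I,\kappa^2)$. Now let $V[I]=\bigoplus_kH^{2k}(X_{I\cup*})$ for $|I|\ge2$ and $V[I]=0$ otherwise, so that $\mathrm{ch}\,V=F$. By (S3), the graded trace of $\tau$ on the summand $V[I]\otimes V[J]$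 of $e_2[F]$ is the product of the graded traces in the first case. In the second case only the pieces $V_k[I]\otimes V_k[J]$, of degree $2k$, contribute, and the graded trace is $-\sum_kq^{2k}\,\mathrm{tr}(\tau^2\,|\,V_k[I])$. By \eqref{eq:lefschetz}, $\sum_x\delta_x$ is the character of $e_2[F]|_n$ at $\tau$ evaluated at $q=\kappa$. So the proposition holds at $q=p^r$ for all $r\ge1$, and both sides are polynomials in $q$.
\end{proof}

\subsection{Forests}

\begin{definition}\label{def:forest}
A \emph{tree} on a one-element set is that element, called a \emph{leaf}. A tree on a finite set $I$ with $|I|\ge3$ is a pair $x=(Q,e)$, where $Q$ is a set of trees on the blocks of a partition of $I$ into $|Q|\ge3$ blocks and $e$ is an integer with $1\le e\le|Q|-2$. The elements of $Q$ are the \emph{children} of $x$ and $e$ is its \emph{label}. There are no trees on a two-element set. A \emph{forest} $R$ on $I$ is a set of trees on the blocks of a partition of $I$, and $|R|$ is its number of trees. The \emph{degree} $d$ is the sum of all labels: $d(\text{leaf})=0$, $d(Q,e)=d(Q)+e$, and $d$ is additive on forests. Let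 $\mathcal F_k[I]$ be the set of forests on $I$ of degree $k$.
\end{definition}

Let $G$ and $B$ be the characteristics, graded by $d$, of the species of trees and of forests (including the empty forest on $\emptyset$). By (S2), $B=\Omega[G]$. On a set of four elements the forests are: four leaves; a leaf and a tree with three leaves and label $1$ (four choices); a tree with four leaves and label $1$ or $2$. The graded count is $1+5q+q^2$, in agreement with $\overline M_{0,5}$, the blow-up of $\mathbb P^2$ at four points.

\begin{proposition}\label{prop:forests}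
For $n\ge2$, $H^{2k}(\overline M_{0,n+1})\cong\mathbb Q[\mathcal F_k[n]]$ as representations of $S_n$. Hence $B=1+p_1+F$.
\end{proposition}

\begin{proof}
The space $\overline M_{0,n+1}$ is, $S_n$-equivariantly, the projective wonderful model of the braid arrangement for the minimal building set. The lattice of this arrangement is the lattice of partitions of $[n]$, and the building set consists of the partitions with one nontrivial block $I\subseteq[n]$, $|I|\ge2$. A family of such sets is \emph{nested} if any two of its members are disjoint or comparable. The cohomology ring has generators $x_I$ and relations $\prod x_{I_i}=0$ for non-nested families $\{I_i\}$ and $\sum_{I\supseteq\{i,j\}}x_I=0$ for all $i\ne j$ \cite{DP}. For $I\ne[n]$ the generator $x_I$ is the class of $D_I$, and these classes are permuted by $S_n$. The generator $x_{[n]}$ equals $-\sum x_I$ over $\{i,j\}\subseteq I\ne[n]$ for every pair $i\neq j$, so it is invariant.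

By Feichtner and Yuzvinsky \cite{FY}, a basis is formed by the monomials $\prod x_I^{d_I}$ supported on nested families with
\[
1\le d_I\le\mathrm{rk}(I)-\mathrm{rk}(\text{join of the members properly contained in $I$})-1 .
\]
The rank of a partition is $n$ minus its number of blocks. If $I_1,\dots,I_r$ are the maximal members properly contained in $I$, the upper bound is $(|I|-1)-\sum_i(|I_i|-1)-1=m_I-2$, where $m_I=r+|I|-\sum_i|I_i|$ counts the $I_i$ together with the elements of $I$ outside them. So the monomials of degree $k$ correspond to forests of degree $k$: the members of the family are the leaf sets of the nonleaf trees and subtrees, $m_I$ is the number of children, and $d_I$ is the label. This correspondence is $S_n$-equivariant. The terms $1$ and $p_1$ of $B$ are the empty forest and the single leaf.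
\end{proof}

\subsection{The forest formula}

Call a nonleaf tree $(Q,e)$ \emph{even} if $e\equiv|Q|\pmod 2$ and \emph{odd} otherwise. Leaves are neither even nor odd.

\begin{proposition}\label{prop:formula}
For $n\ge3$,
\[
\mathrm{ch}\,H^{2k}(\overline M_{0,n})=\mathrm{ch}\,\mathcal F_k[n]-\mathrm{ch}\,\{(R,x):R\in\mathcal F_k[n],\ x\in R\ \text{even}\}.
\]
\end{proposition}

\begin{proof}
We have to express $e_2[F]$ through forests and then divide by $1+q$. By \eqref{eq:alt}, $h_2[\Omega]=\frac12\Omega(\Omega+\Omega^-)=\Omega\sum_{j\ \mathrm{even}}h_j$ and $e_2[\Omega]=\Omega\sum_{j\ \mathrm{odd}}h_j$. Composing with $G$ gives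
\[
h_2[B]=B\sum_{j\ \mathrm{even}}h_j[G],\qquad e_2[B]=B\sum_{j\ \mathrm{odd}}h_j[G].
\]
The formulas for $h_2$ and $e_2$ in Section~\ref{sec:sym} give $e_2[f-g]=e_2[f]-fg+h_2[g]$. With $f=B$ and $g=1+p_1$, the term $h_2[g]$ has degree at most $2$, so for $n\ge3$ Proposition~\ref{prop:forget} reads
\begin{equation}\label{eq:step}
(1+q)M_n=\bigl((1+q)B+qp_1B-q\,e_2[B]\bigr)\big|_n .
\end{equation}

To remove $p_1B$, let $A=\sum_jq^jh_j[G]$, which counts forests with weight $q^{d(R)+|R|}$. We claim that $A=1+qp_1+q^2F$. The empty forest and the leaf give $1+qp_1$. Every other forest is either a forest $S$ with $j=|S|\ge2$ trees or a single tree $(S,e)$ with $1\le e\le j-2$. For fixed $S$ these forests have total weight $q^{d(S)}(q^j+q^2+\dots+q^{j-1})$ in $A$ and $q^{d(S)}(1+q+\dots+q^{j-2})$ in $F$, which proves the claim. Thus $A=(1-q^2)+q(1-q)p_1+q^2B$. Multiplying \eqref{eq:step} by $1-q$ and using $B^2=h_2[B]+e_2[B]$, we get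
\[
(1-q^2)M_n=\bigl(AB-q\,e_2[B]-q^2h_2[B]\bigr)\big|_n=\Bigl(B\sum_{j\ge0}h_j[G]\,(q^j-q^{\epsilon_j})\Bigr)\Big|_n,
\]
where $\epsilon_j=1$ for $j$ odd and $\epsilon_j=2$ for $j$ even. The factor $q^j-q^{\epsilon_j}$ is $1-q^2$ for $j=0$, zero for $j=1,2$, and $-(1-q^2)\sum_eq^e$ for $j\ge3$, where $e$ runs over $1\le e\le j-2$ with $e\equiv j\pmod2$. Hence $M_n=\bigl(B-B\sum_{j\ge3}\sum_eq^eh_j[G]\bigr)|_n$. The term $q^eh_j[G]$ is the characteristic of the even trees $(S,e)$ with $|S|=j$, and by (S1) its product with $B$ describes a forest with one distinguished such tree.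
\end{proof}

\section{Grafting, and the degrees $k\le2$}\label{sec:small}

In Proposition~\ref{prop:formula} a forest with $i$ even trees counts with multiplicity $1-i$. Forests with two or more even trees must be compensated by forests with none, and the following operation does this. If $x=(V,f)$ is an even tree of a forest and $s$ is another tree of it, \emph{grafting} $s$ into $x$ replaces the two trees by $(V\cup\{s\},f)$, which is an odd tree. Conversely, an odd tree $(J,f)$ has $f\le|J|-3$, so for any child $s$ the pair $(J\setminus s,f)$ is a tree, and it is even; \emph{pruning} $s$ replaces $(J,f)$ by the two trees $s$ and $(J\setminus s,f)$. Neither operation changes the degree. We write $\langle j,e\rangle$ for a tree with label $e$ whose children are $j$ leaves; such trees have characteristic $h_j$.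

\begin{example}\label{ex:k1}
Let $k=1$. A forest $R$ consists of one tree $x=\langle j,1\rangle$, $3\le j\le n$, and $n-j$ leaves. It cancels against the pair $(R,x)$ if $j$ is odd. Hence $\mathrm{ch}\,H^2=\sum h_jh_{n-j}$ over even $j$ with $4\le j\le n$: this is the permutation representation on the subsets of $[n]$ of even size at least $4$.
\end{example}

\begin{example}\label{ex:k2}
Let $k=2$. Apart from leaves, a forest consists of (a) one tree $\langle j,2\rangle$, or (b) two trees $\langle i,1\rangle$, $\langle j,1\rangle$, or (c) one tree of label $1$ with exactly one nonleaf child $\langle i,1\rangle$. Forests $R$ of kinds (a) and (c) cancel against $(R,x)$ when their nonleaf tree $x$ is even. A pair $(R,x)$ with $R$ of kind (b) has exactly one other nonleaf tree $s$; grafting $s$ into $x$ is an equivariant bijection onto the forests of kind (c) with odd tree, with inverse the pruning of the nonleaf child. What remains are the forests of kind (a) with $j$ odd and all forests of kind (b):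
\[
\mathrm{ch}\,H^4=\sum_{j\ge5\ \mathrm{odd}}h_jh_{n-j}+\sum_{3\le i<j}h_ih_jh_{n-i-j}+\sum_{i\ge3}h_2[h_i]\,h_{n-2i},
\]
with $h_j=0$ for $j<0$. For $n=6$ we get $\mathrm{ch}\,H^4=h_5h_1+h_2[h_3]$ and $\mathrm{ch}\,H^2=h_4h_2+h_6$. These agree, as Poincar\'e duality requires, because $p_2\circ h_3=2h_6-2h_5h_1+2h_4h_2-h_3^2$ by \eqref{eq:alt}.
\end{example}

For $n\le8$ one of $k$ and $n-3-k$ is at most $2$, so these examples and Poincar\'e duality prove Theorem~\ref{thm:main} for $n\le8$. The first case not covered is $n=9$, $k=3$. There the forests of three trees $\langle3,1\rangle$ contribute $h_3[h_3]-h_3\,h_2[h_3]$, and in a pair $(R,x)$ the two trees that could be grafted into $x$ are interchanged by a symmetry of the pair, so neither can be chosen equivariantly. We shall graft only a tree that carries more than half of a total weight; such a tree is unique when it exists. The rest of the paper deals with the configurations in which it does not exist.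

\section{Weights, stars and centers}\label{sec:centers}

\subsection{Types and weights}

A \emph{type} is an isomorphism class of trees, obtained by forgetting the names of the leaves. Thus a type is the leaf $\bullet$ or a pair $(Q,e)$ with $Q$ a multiset of types, $|Q|\ge3$ and $1\le e\le|Q|-2$. We write multisets additively: $c=\sum_\alpha c_\alpha\alpha$, $|c|=\sum_\alpha c_\alpha$ is the number of trees, $c\le m$ means $c_\alpha\le m_\alpha$ for all $\alpha$, and $\alpha\in c$ means $c_\alpha\ge1$. Let $h(c)\in\mathcal P$ be the characteristic, without the variable $q$, of the forests of type $c$. By (S1) and (S2), $h(c)=\prod_\alpha h_{c_\alpha}[h(\alpha)]$ and $h(\bullet)=h_1$. Two rules are used constantly: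
\begin{equation}\label{eq:rules}
h\bigl((Q,e)\bigr)=h(Q),\qquad h(c+c')=h(c)h(c')\ \text{ if $c$ and $c'$ have no type in common.}
\end{equation}
The first says that packing a multiset into a tree does not change its characteristic, whatever the label. Substituting $h(\alpha)$ into \eqref{eq:alt} with $j=m_\alpha$ and multiplying over $\alpha$ gives, for every multiset $m$,
\begin{equation}\label{eq:altmulti}
\sum_{c\le m}(-1)^{|c|}h(c)h(m-c)=\begin{cases}p_2\circ h(m/2)&\text{if all $m_\alpha$ are even,}\\0&\text{otherwise.}\end{cases}
\end{equation}

\emph{From here to the end of Section~\ref{sec:exceptional} we assume that $n$ or $k$ is odd.} Fix an integer $L\ge10n^2$ such that $T:=Ln+k$ is odd; this is possible exactly because of the assumption. Let $\ell$ be the number of leaves and define the \emph{weight} $W=L\ell+d$, for trees, forests, types and multisets of types. It is additive, $W(Q,e)=W(Q)+e$, and every forest in $\mathcal F_k[n]$ has weight $T$. An object is \emph{heavy} if $W>T/2$ and \emph{light} if $W<T/2$. Since $T$ is odd, every object is heavy or light, and of two objects with total weight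 $T$ exactly one is heavy. Leaves are light because $T\ge3L$. The weight is the number of leaves with ties broken by the degree:

\begin{lemma}\label{lem:W}
Let $c$ be a multiset of types. If $\ell(c)<n/2$, then $W(c)+n<T/2$. If $\ell(c)>n/2$, then $c$ is heavy.
\end{lemma}

\begin{proof}
A nonleaf tree $x$ has $d(x)\le\ell(x)-2$: if it has $i$ leaf and $j$ nonleaf children, then by induction $d(x)\le(\ell(x)-i-2j)+(i+j-2)\le\ell(x)-2$. So $d(c)\le\ell(c)$. If $\ell(c)\le(n-1)/2$, then $W(c)+n\le L\frac{n-1}2+\frac{3n}2<\frac{Ln}2$ since $L>3n$. If $\ell(c)\ge(n+1)/2$, then $W(c)\ge L\frac{n+1}2>\frac{Ln+k}2$ since $L>k$.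
\end{proof}

\subsection{The decomposition}

\begin{definition}\label{def:sites}
A \emph{star} is a multiset $r$ of light types with $\ell(r)=n$ and $d(r)=k$. A \emph{center} is a pair $(m,t)$, where $m$ is a multiset of light types with $\ell(m)=n$ and $t$ is an integer with $d(m)+t=k$ and $1\le t\le|m|-3$. For a center we put
\[
N=|m|,\qquad u=N-3-t\ge0,\qquad\theta=\min(t,u)\le\tfrac{N-3}2,
\]
and $[c]=h(c)h(m-c)=[m-c]$ for $c\le m$. Note that $W(m)+t=T$. The \emph{contribution} of the center is
\[
\Delta(m,t)=\sum_{\substack{c\le m\ \mathrm{light}\\|c|\le u,\ |c|\equiv u}}[c]\;-\sum_{\substack{c\le m\ \mathrm{heavy}\\|c|\le u+1,\ |c|\equiv u+1}}[c],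
\]
with congruences modulo $2$. A \emph{site} is a center or a pair $(r,0)$ with $r$ a star, and $\Delta(r,0)=h(r)$. A site $(r,b)$ is \emph{rich} if $\Delta(r,b)\succeq h(r)$. Every star is rich.
\end{definition}

\begin{proposition}\label{prop:sites}
$\mathrm{ch}\,H^{2k}(\overline M_{0,n})=\sum\Delta(r,b)$, the sum over all sites.
\end{proposition}

\begin{proof}
Let $Y_0=\mathcal F_k[n]$, let $Y_+$ be the set of pairs $(R,z)$ with $z\in R\in Y_0$ odd, and let $Y_-$ be the set of pairs $(R,x)$ with $x\in R\in Y_0$ not a leaf. By Proposition~\ref{prop:formula}, $\mathrm{ch}\,H^{2k}=\mathrm{ch}\,Y_0+\mathrm{ch}\,Y_+-\mathrm{ch}\,Y_-$. We cancel along three equivariant bijections.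

(1) A forest in $Y_0$ has at most one heavy tree, and it is not a leaf. So the pairs $(R,x)\in Y_-$ with $x$ heavy correspond to the $R\in Y_0$ that contain a heavy tree.

(2) Consider the pairs $(R,z)\in Y_+$, $z=(J,f)$, such that the forest $J\cup(R\setminus z)$ contains a heavy tree $s$. This forest has weight $T-f<T$, so $s$ is unique. If $s\in J$, prune it: put $x_1=(J\setminus s,f)$, an even tree, and $R_1=(R\setminus z)\cup\{s,x_1\}$. If $s\notin J$, put $(R_1,x_1)=(R,z)$, with $x_1$ odd. In both cases $(R_1,x_1)\in Y_-$ and $R_1\setminus x_1$ contains the heavy tree $s$, so $x_1$ is light. Conversely, given $(R_1,x_1)\in Y_-$ with a heavy tree $s\in R_1\setminus x_1$, graft $s$ into $x_1$ if $x_1$ is even and do nothing if $x_1$ is odd. These maps are inverse to each other.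

(3) There remain the $R\in Y_0$ with all trees light, the $(R,z)\in Y_+$, $z=(J,f)$, with all trees of $J\cup(R\setminus z)$ light, and the $(R,x)\in Y_-$ with all trees of $R$ light. The remaining elements of $Y_+$ with $z$ light are the remaining elements of $Y_-$ with $x$ odd, since the children of a light tree are light.

After these cancellations three sets are left. The forests with all trees light give the stars. The second set, with sign $+$, consists of the $(R,z)$ with $z=(J,t)$ odd and heavy and all trees of $M=J\cup C$ light, where $C=R\setminus z$. Such a pair is the same as a forest $M$ of light trees, a number $t\ge1$ with $d(M)+t=k$, and a subset $C\subseteq M$ such that $J=M\setminus C$ has $|J|\equiv t+1$ and $|J|\ge t+3$ and $C$ is light (as $W(z)+W(C)=T$). With $u=|M|-3-t$ the conditions on sizes read $|C|\equiv u$, $|C|\le u$. The third set, with sign $-$, consists of the $(R,x)$ with $x=(Q,t)$ even and all trees of $R$ light. Put $S=R\setminus x$ and $M=S\cup Q$. The conditions are that all trees of $M$ are light, $|Q|\equiv t$, $|Q|\ge t+2$, and $S$ is heavy (equivalently, $x$ is light);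 on sizes they read $|S|\equiv u+1$, $|S|\le u+1$. As $S$ is not empty, $u\ge0$. Forests of type $m$ with a chosen subset of type $c$ have characteristic $[c]$, and grouping by the type $m$ of $M$ and by $t$ gives $\Delta(m,t)$.
\end{proof}

\begin{example}\label{ex:centers}
Let $k=3$, $y=\langle3,1\rangle$, $X=h(y)=h_3$, and consider the center $(m,1)$ with $m=2y+\mu\,\bullet$, so $n=6+\mu$. For odd $n$, Lemma~\ref{lem:W} shows that heavy means more than $n/2$ leaves.

For $\mu=5$, $n=11$, we have $u=3$. The light $c$ of size $1$ or $3$ are $\bullet$, $y$, $3\bullet$, $y+2\bullet$; the heavy $c$ of size $0$, $2$ or $4$ are $2y$, $2y+2\bullet$, $y+3\bullet$. The last two cancel against their complements, and $\Delta(m,1)=[\bullet]+[y]-[2y]$. The negative term $[2y]=h_2[X]h_5$ equals $h(r)$ for the star $r=2y+\langle5,1\rangle$, obtained by packing the complement of $2y$ into a tree.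

For $\mu=3$, $n=9$, we have $u=1$ and again $\Delta(m,1)=[\bullet]+[y]-[2y]$, now with $[2y]=h_2[X]X$. Packing the complement gives the star $3y$, whose characteristic is $h_3[X]$ and not $h_2[X]X$. This is the smallest instance of the exceptional family of Section~\ref{sec:exceptional}.
\end{example}

\subsection{Normal form of the contribution of a center}

In the case $\mu=5$ of Example~\ref{ex:centers} the large terms canceled by complementation, and only sizes up to $t+1$ survived. This happens in general, and the bound $t+1$ is what leaves room for labels in Section~\ref{sec:demands}. For a center $(m,t)$ divide the $c\le m$ into three families: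
\[
\mathcal H=\{W(c)>\tfrac T2\},\qquad\mathcal V=\{W(c)<\tfrac T2-t\},\qquad\mathcal M=\{\tfrac T2-t<W(c)<\tfrac T2\}.
\]
Since $W(m)=T-t$, we have $c\in\mathcal V$ if and only if $m-c$ is heavy. So complementation $c\mapsto m-c$ exchanges $\mathcal H$ and $\mathcal V$, preserves $\mathcal M$ and $[c]$, and replaces $|c|$ by $N-|c|$. For a family $\mathcal X$ we write $[\mathcal X]$ for $\sum_{c\in\mathcal X}[c]$; a superscript $(i)$ restricts the sum to $|c|\equiv i\pmod2$, and a subscript $\le j$ or $\ge j$ restricts it to $|c|\le j$ or $|c|\ge j$.

\begin{proposition}\label{prop:normal}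
For every center,
\[
\Delta(m,t)=E+[\mathcal V]^{(\theta)}_{\le\theta}-[\mathcal H]^{(\theta+1)}_{\le\theta+1},
\]
where $E\in\mathcal P$ is as follows.
\begin{itemize}
\item[(E1)] If $u\le t$, then $E=[\mathcal M]^{(u)}_{\le u}$.
\item[(E2)] If $t<u$ and $N$ is odd, then $E=[\mathcal M]^{(t+1)}_{\ge t+3}$.
\item[(E3)] If $t<u$ and $N$ is even, then $E=\sum\rho$ over the unordered pairs $\{c,m-c\}\subseteq\mathcal M$ in which no member has size both $\le t+1$ and $\equiv t+1$, where $\rho=[c]$ if $c\ne m-c$ and $\rho=h_2[h(c)]$ if $c=m-c$.
\end{itemize}
\end{proposition}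

\begin{proof}
By definition $\Delta=[\mathcal V]^{(u)}_{\le u}+[\mathcal M]^{(u)}_{\le u}-[\mathcal H]^{(u+1)}_{\le u+1}$, which is (E1). Let $t<u$, so $\theta=t$. Write each sum as the sum over all sizes minus the sum over the large sizes, and complement the latter. As $N=t+u+3$,
\[
[\mathcal V]^{(u)}_{\ge u+2}=[\mathcal H]^{(t+1)}_{\le t+1},\qquad[\mathcal M]^{(u)}_{\ge u+2}=[\mathcal M]^{(t+1)}_{\le t+1},\qquad[\mathcal H]^{(u+1)}_{\ge u+3}=[\mathcal V]^{(t)}_{\le t},\qquad[\mathcal H]^{(u+1)}=[\mathcal V]^{(t)}.
\]
So the stated formula holds with $E=\Gamma-[\mathcal M]^{(t+1)}_{\le t+1}$ and $\Gamma=[\mathcal V]^{(u)}-[\mathcal V]^{(t)}+[\mathcal M]^{(u)}$.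

If $N$ is odd, then $u\equiv t$, and $\Gamma=[\mathcal M]^{(t)}=[\mathcal M]^{(t+1)}$ by complementation. This gives (E2).

Let $N$ be even, so $u\equiv t+1$ and $\Gamma=[\mathcal V]^{(t+1)}-[\mathcal V]^{(t)}+[\mathcal M]^{(t+1)}$. Let $\psi$ be the right side of \eqref{eq:altmulti}. Complementation preserves parity, so $[\mathcal H]^{(i)}=[\mathcal V]^{(i)}$ and \eqref{eq:altmulti} reads
\[
2\bigl([\mathcal V]^{(0)}-[\mathcal V]^{(1)}\bigr)+[\mathcal M]^{(0)}-[\mathcal M]^{(1)}=\psi .
\]
Solving for $[\mathcal V]^{(0)}-[\mathcal V]^{(1)}$ gives $\Gamma=\frac12([\mathcal M]+\psi)$ for $t$ odd and $\Gamma=\frac12([\mathcal M]-\psi)$ for $t$ even. If $\psi\ne0$, all $m_\alpha$ are even, so $W(m)=T-t$ is even and $t$ is odd. Hence $\Gamma=\frac12([\mathcal M]+\psi)$ in all cases. This is the sum of $\rho$ over all unordered pairs in $\mathcal M$: if all $m_\alpha$ are even, then $m/2\in\mathcal M$ because $W(m/2)=(T-t)/2$, and it contributes $\frac12\bigl(h(m/2)^2+p_2\circ h(m/2)\bigr)=h_2[h(m/2)]$. Finally $t<u$ gives $t+1<N/2$, so a pair has at most one member of size $\le t+1$, and then $c\ne m-c$. Subtracting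 $[\mathcal M]^{(t+1)}_{\le t+1}$ therefore removes exactly the excluded pairs, once each.
\end{proof}

The parity of $T$ is used here a second time: the sign $-\psi$ would have produced $e_2[h(m/2)]$ in place of $h_2[h(m/2)]$.

\section{Centers with a simple type}\label{sec:simple}

A type is \emph{simple} in a multiset if it has multiplicity exactly one. If $z$ is simple in $m$, then $[c]=[c+z]$ for all $c\le m-z$ by \eqref{eq:rules}. This merges the two parities in Proposition~\ref{prop:normal}, and what is left is to match each small heavy $c$ with a smaller $c'$ whose complement is heavy. The matching comes from a lemma on families of sets.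

\begin{lemma}[Berge]\label{lem:berge}
If $\mathcal D$ is a family of subsets of a finite set $V$ closed under taking subsets, there is a bijection $\pi:\mathcal D\to\mathcal D$ with $C\cap\pi(C)=\emptyset$ for all $C$.
\end{lemma}

\begin{proof}
We use induction on $|V|$; for $V=\emptyset$ take the identity. Let $v\in V$, $\mathcal D_0=\{C\in\mathcal D:v\notin C\}$ and $\mathcal D_1=\{C\in\mathcal D_0:C\cup v\in\mathcal D\}$. Both are closed under subsets in $V\setminus v$, so they have bijections $\pi_0,\pi_1$, and $\mathcal D$ is the disjoint union of $\mathcal D_0$ and $\mathcal D_1'=\{C\cup v:C\in\mathcal D_1\}$. For $C\in\mathcal D_0$ put $\pi(C)=\pi_0(C)$ if $\pi_0(C)\notin\mathcal D_1$ and $\pi(C)=\pi_0(C)\cup v$ otherwise; this maps $\mathcal D_0$ bijectively onto $(\mathcal D_0\setminus\mathcal D_1)\cup\mathcal D_1'$. For $C\in\mathcal D_1$ put $\pi(C\cup v)=\pi_1(C)$; this maps $\mathcal D_1'$ bijectively onto $\mathcal D_1$. In each case $v$ lies in at most one of the set and its image.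
\end{proof}

\begin{corollary}\label{cor:berge}
Let $\mathcal U$ be a family of subsets of $V$ closed under taking supersets and containing no two complementary sets. Then there is an injective map $\varphi$ on $\mathcal U$ with $\varphi(C)\subsetneq C$ and $V\setminus\varphi(C)\in\mathcal U$ for all $C\in\mathcal U$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:berge} to $\mathcal D=\{V\setminus C:C\in\mathcal U\}$ and put $\varphi(C)=\pi(V\setminus C)\in\mathcal D$. It is disjoint from $V\setminus C$, and it differs from $C$ because $\mathcal U\cap\mathcal D=\emptyset$.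
\end{proof}

We need not only $\Delta\succeq0$ but also a test for richness, so we keep track of the coefficient of $h(m)$. Call $c\le\hat m$ \emph{full} in $\hat m$ if $c_\alpha\in\{0,\hat m_\alpha\}$ for all $\alpha$. Full sub-multisets correspond to sets of types of $\hat m$, and $h(c)h(\hat m-c)=h(\hat m)$ for them.

\begin{lemma}\label{lem:simple}
Let $(m,t)$ be a center, $z$ a simple type of $m$, $\hat m=m-z$, and
\[
\lambda(m,t;z)=\#\{c\ \text{full in }\hat m:\hat m-c\ \text{heavy},\ |c|\le\theta\}-\#\{c\ \text{full in }\hat m:c\ \text{heavy},\ |c|\le\theta+1\}.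
\]
Then $\lambda=\lambda(m,t;z)\ge0$ and $\Delta(m,t)\succeq\lambda\,h(m)$. In particular $\Delta(m,t)\in\mathcal P$, and $(m,t)$ is rich if $\lambda\ge1$.
\end{lemma}

\begin{proof}
Let $U=\{c\le\hat m:c\ \text{heavy}\}$, $U^+=\{c\le\hat m:c+z\ \text{heavy}\}\supseteq U$ and $\mathcal N=U^+\setminus U$. For a family $\mathcal X$ of sub-multisets of $\hat m$ let $\overline{\mathcal X}=\{\hat m-c:c\in\mathcal X\}$. Every sub-multiset of $m$ is $c$ or $c+z$ with $c\le\hat m$, and
\[
c\in\mathcal H\Leftrightarrow c\in U,\qquad c+z\in\mathcal H\Leftrightarrow c\in U^+,\qquad c\in\mathcal V\Leftrightarrow c\in\overline{U^+},\qquad c+z\in\mathcal V\Leftrightarrow c\in\overline U .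
\]
Moreover $[c]=[c+z]=h(c)h(\hat m-c)h(z)$. Therefore
\[
[\mathcal V]^{(\theta)}_{\le\theta}=[\overline{U^+}]^{(\theta)}_{\le\theta}+[\overline U]^{(\theta-1)}_{\le\theta-1}=[\overline U]_{\le\theta}+[\overline{\mathcal N}]^{(\theta)}_{\le\theta},
\]
\[
[\mathcal H]^{(\theta+1)}_{\le\theta+1}=[U]^{(\theta+1)}_{\le\theta+1}+[U^+]^{(\theta)}_{\le\theta}=[U]_{\le\theta+1}+[\mathcal N]^{(\theta)}_{\le\theta}.
\]

\emph{The terms from $\mathcal N$ are paid for by $\overline{\mathcal N}$ and $E$.} Let $c\in\mathcal N\setminus\overline{\mathcal N}$. Then $c\notin\mathcal H$. Since $c+z\in\mathcal H$, its complement $\hat m-c$ lies in $\mathcal V$, so $\hat m-c\notin U$. Also $\hat m-c\notin\mathcal N$, so $\hat m-c\notin U^+$, that is, $c\notin\mathcal V$. Hence $c\in\mathcal M$. Now every $c\in\mathcal M$ with $c\le\hat m$, $|c|\le\theta$, $|c|\equiv\theta$ gives a term $[c]$ of $E$, and different $c$ give different terms. In (E1) the term is $c$ itself. In (E2) it is $m-c$, of size $N-|c|\equiv t+1$ and at least $N-t=u+3\ge t+3$. In (E3) it is the pair $\{c,m-c\}$, both of whose members have size $\equiv t$, and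 $c$ is the member that does not contain $z$. It follows that $\Delta\succeq[\overline U]_{\le\theta}-[U]_{\le\theta+1}$.

\emph{The terms from $U$ are paid for by $\overline U$.} Call $c,c'\le\hat m$ equivalent if $c'_\alpha\in\{c_\alpha,\hat m_\alpha-c_\alpha\}$ for all $\alpha$. The value $[c]$ is constant on a class. Let $Z$ be the set of types with $c_\alpha\ne\hat m_\alpha/2$. A member of the class is determined by the subset of $Z$ on which it takes the larger value, and this identifies $\le$ with inclusion and $c\mapsto\hat m-c$ with complementation in $Z$. The members lying in $U$ form a family closed under supersets, and it contains no complementary pair because $W(\hat m)<T$. Corollary~\ref{cor:berge} gives an injection from the members of $U$ of size $\le\theta+1$ to the members of $\overline U$ of size $\le\theta$. So $[\overline U]_{\le\theta}-[U]_{\le\theta+1}$ is a sum over classes of the value times a nonnegative integer. The class of $0$ consists of the full $c$, its value is $h(\hat m)h(z)=h(m)$, and its coefficient is $\lambda$.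
\end{proof}

\begin{corollary}[Richness test]\label{cor:rich}
Let $(m,t)$ be a center and $z$ a simple type of $m$. Suppose that $m-z$ is heavy and that every heavy full sub-multiset of $m-z$ has more than $\theta+1$ trees. Then $(m,t)$ is rich.
\end{corollary}

\begin{proof}
In $\lambda(m,t;z)$ the term $c=0$ counts positively and nothing counts negatively.
\end{proof}

\section{Demands and supplies}\label{sec:demands}

Call a multiset $m$, or a center $(m,t)$, \emph{needy} if $m$ has no simple type. Example~\ref{ex:centers} shows what is lost for such centers: $2y$ is heavy and $y$ has heavy complement, but $[y]$ contains the factor $X^2$ where $[2y]$ contains $h_2[X]$, and $X^2-h_2[X]=e_2[X]$. For a needy center we therefore keep all negative terms of Proposition~\ref{prop:normal} and pay for them from other sites.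

\begin{definition}\label{def:demand}
A \emph{demand} is a triple $(m,t,s)$ with $(m,t)$ a needy center and $s\le m$ heavy, $|s|\le\theta+1$, $|s|\equiv\theta+1\pmod 2$. For a demand put $\sigma=|s|$, $Q=m-s$, and for $0\le b\le\sigma-2$
\[
y_b=(Q,t-b),\qquad r_b=s+y_b .
\]
The demand is \emph{exceptional} if $s=2y_0$.
\end{definition}

We have $\sigma\ge2$ because single trees of $m$ are light. The $y_b$ are types: $\theta\le t$ gives $t-b\ge t-\sigma+2\ge t-\theta+1\ge1$, and $\theta\le u$ gives $|Q|=N-\sigma\ge N-u-1=t+2$. They are light, since
\begin{equation}\label{eq:W0}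
W(y_b)+b=W(Q)+t=T-W(s)<T/2 .
\end{equation}
Also $\ell(r_b)=n$, $d(r_b)=k-b$ and $|r_b|=\sigma+1$. So $r_0$ is a star, and $(r_b,b)$ is a center for $1\le b\le\sigma-2$, with $\theta$-invariant $\min(b,\sigma-2-b)$. If $y_b\notin s$, then $h(r_b)=h(s)h(Q)=[s]$ by \eqref{eq:rules}, and we say that the site $(r_b,b)$ \emph{comes from} the demand \emph{through} $y_b$. If this site is rich, it can pay for the demand. The next lemma shows that no two demands compete for the same site.

\begin{lemma}\label{lem:private}
Let the site $(r,b)$ come from a demand through the type $x=(Q_x,e_x)$. Then $x$ is simple in $r$, the demand is $(r-x+Q_x,\ e_x+b,\ r-x)$, and every other simple type of $r$ lies in $Q_x$. A site comes from at most one demand.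
\end{lemma}

\begin{proof}
The first two claims restate the definitions. If $x'\ne x$ is simple in $r$, it is simple in $r-x$, and since $r-x+Q_x$ is needy, $x'\in Q_x$. If the site came from two demands, it would do so through two types $x\ne x'$, and then $x'\in Q_x$ and $x\in Q_{x'}$ would give $W(x')<W(x)<W(x')$.
\end{proof}

\begin{lemma}\label{lem:supply}
For every demand that is not exceptional there is a rich site that comes from it. If $y_0\notin s$, the star $r_0$ is such a site.
\end{lemma}

The difficulty is the case $y_0\in s$, where the star $r_0$ has the wrong characteristic. We then lower the label of $y_0$ by $b$ and move the difference to a center. The value $b$ must avoid the set of $b$ with $y_b\in s$ and must give $\lambda\ge1$. Types $y_b\in s$ occur at least twice and have almost equal weights, and this yields more good values than forbidden ones.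

\begin{proof}
Assume $y_0\in s$. A type $y_b$ is not in $Q$, because $W(y_b)>W(Q)$. So if $y_b\in s$, then $s_{y_b}=m_{y_b}\ge2$ by neediness. If $\sigma=2$, then $s=2y_0$, which is excluded, so $\sigma\ge3$. If $y_{\sigma-2}\notin s$, take $b=\sigma-2\ge1$: the center $(r_b,b)$ has $\theta=0$, $r_b-y_b=s$ is heavy and single trees are light, so it is rich by Corollary~\ref{cor:rich}.

From now on $y_0,y_{\sigma-2}\in s$, so $\sigma\ge4$. Let $I=\{b\in[0,\sigma-2]:y_b\in s\}$ and $g=|I|\ge2$. Write $s=s_Y+s_Z$, where $s_Y$ is the full part formed by the types $y_b$, $b\in I$, and let $\gamma=|s_Y|\ge2g$. Let $W_0=W(y_0)\ge3L>n^2$. By \eqref{eq:W0}, $W(y_b)=W_0-b$ and $T=W(s)+W_0$. For $\theta\ge0$ let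
\[
\lambda(\theta)=\#\{c\ \text{full in }s:s-c\ \text{heavy},\ |c|\le\theta\}-\#\{c\ \text{full in }s:c\ \text{heavy},\ |c|\le\theta+1\}.
\]
For $b\in[0,\sigma-2]\setminus I$ we have $b\ge1$ and $\lambda(r_b,b;y_b)=\lambda(\theta_b)$ with $\theta_b=\min(b,\sigma-2-b)$. By Lemma~\ref{lem:simple} it suffices to find such a $b$ with $\lambda(\theta_b)\ge1$. Write full $c$ as $A+Z$ with $A$ full in $s_Y$ and $Z$ full in $s_Z$, and $\lambda(\theta)=\sum_A\lambda_A(\theta)$ accordingly. Only $A$ with $|A|\le\theta+1$ contribute.

\smallskip
\emph{Claim. If $|A|<\gamma/2$, then $\lambda_A(\theta)\ge0$ for all $\theta$.} Let $A^c=s_Y-A$, so $|A^c|\ge|A|+1$. Since $(|A|+1)\sigma\le\sigma^2\le n^2<W_0$,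
\[
W(A^c)\ge(|A|+1)(W_0-\sigma)>|A|\,W_0\ge W(A).
\]
Let $\mathcal U_A$ be the family of full $Z\le s_Z$ with $A+Z$ heavy, viewed as sets of types. It is closed under supersets. It contains no complementary pair, for otherwise $2W(A)+W(s_Z)>T>W(s)=W(A)+W(A^c)+W(s_Z)$. Let $\varphi$ be as in Corollary~\ref{cor:berge}. For $Z\in\mathcal U_A$ the multiset $A+(s_Z-\varphi(Z))$ is heavy, hence so is $A^c+(s_Z-\varphi(Z))=s-(A+\varphi(Z))$. As $|\varphi(Z)|<|Z|$, the map $A+Z\mapsto A+\varphi(Z)$ sends the multisets counted negatively in $\lambda_A(\theta)$ injectively to multisets counted positively.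

\smallskip
\emph{Case I: $s_Z$ is heavy.} Then $|s_Z|\ge2$, so $\gamma\le\sigma-2$, and $W(s_Y)+W_0=T-W(s_Z)<T/2$. Let $\Sigma$ be the set of sizes $|A|$ of full $A\le s_Y$, and $\Sigma_-=\Sigma\cap[0,\gamma/2]$. We show $\lambda(\theta)\ge1$ for $\theta\in\Sigma_-$. For $|A|<\theta$ the claim gives $\lambda_A\ge0$. Let $|A|=\theta$; there is at least one such $A$. The only candidate for a positive count is $Z=0$, and it counts because $s-A\ge s_Z$ is heavy. A negative count needs $Z=0$ or $Z=z$ with $s_z=1$. In the second case $z\in Q$ by neediness, so $W(z)<W_0$. In both cases $W(A+Z)<W(s_Y)+W_0<T/2$. So $\lambda_A=1$. For $|A|=\theta+1$ the only candidate is a negative count of $A$ itself, which is light, so $\lambda_A=0$.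

Let $P=\Sigma_-\cup(\sigma-2-\Sigma_-)\subseteq[0,\sigma-2]$. As $\gamma/2\le(\sigma-2)/2$, every $b\in P$ has $\theta_b\in\Sigma_-$. Adding the $g$ types of $s_Y$ one at a time shows $|\Sigma|\ge g+1$, and $\Sigma=\gamma-\Sigma$ by complementation, so $2|\Sigma_-|\ge|\Sigma|$. If $\gamma<\sigma-2$, the union defining $P$ is disjoint and $|P|=2|\Sigma_-|\ge g+1$. If $\gamma=\sigma-2$, then $P=\Sigma$. So $|P|>|I|$, and any $b\in P\setminus I$ works.

\smallskip
\emph{Case II: $s_Z$ is light.} No $Z\le s_Z$ is heavy and $s$ is heavy, so $\lambda_0(\theta)\ge1$ for all $\theta\ge0$. If $\theta+1<\gamma/2$, the claim applies to all contributing $A$, and $\lambda(\theta)\ge1$. With $\eta=\lceil\gamma/2\rceil-1$ this condition reads $\theta\le\eta-1$, and $\theta_b\le\eta-1$ holds for $b$ in $[0,\eta-1]\cup[\sigma-1-\eta,\sigma-2]$. The two intervals are disjoint since $2\eta\le\gamma-1<\sigma$. If one such $b$ is outside $I$, we are done. Otherwise $g\ge2\eta\ge\gamma-2\ge2g-2$, which forces $g=2$, $\gamma=4$, $I=\{0,\sigma-2\}$ and $s_Y=2y_0+2y_{\sigma-2}$. Take $b=1$. As $\sigma\ge4$, we have $b\notin I$ and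 $\theta_b=1$. A full $c\le s$ with $|c|\le2$ is either contained in $s_Z$, hence light, or equal to $2y_0$ or $2y_{\sigma-2}$, of weight at most $2W_0$. Since $T=W(s)+W_0\ge5W_0-2\sigma>4W_0$, these are light too. So nothing counts negatively and $\lambda(1)\ge1$.
\end{proof}

For each non-exceptional demand fix a rich site that comes from it, its \emph{supply}, and choose the star $r_0$ whenever $y_0\notin s$. Supplies are stars or centers that are not needy, and they are pairwise distinct by Lemma~\ref{lem:private}.

\section{Exceptional demands}\label{sec:exceptional}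

\subsection{Reduction to spares}

An exceptional demand has the form $(2y+Q,\,e,\,2y)$ with $y=(Q,e)$, so it is determined by $y$; we call such $y$ an \emph{exceptional type}. Here $\sigma=2$, so $b=0$ is the only value available in Definition~\ref{def:demand}, and the star $3y$ does not help. Put $m=2y+Q$, $\mu=|Q|\ge3$ and $X=h(Q)=h(y)$. Then $1\le e\le\mu-2$ and
\begin{equation}\label{eq:third}
W(y)=T/3,\qquad\ell(y)=\ell(Q)=n/3,\qquad k=3d(y)=2d(Q)+d(y)+2e .
\end{equation}
A center has at most one exceptional demand: if $m=2\tilde y+\tilde Q$ with $\tilde y\ne y$, then $\tilde y\in Q$, so $W(\tilde y)<W(y)$, against \eqref{eq:third}.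

Since $2\le\theta+1$ and $2\equiv\theta+1$, the number $\theta$ is odd and positive. Also $W(y)+e<T/2$ by Lemma~\ref{lem:W}. So $c=y$ is a term of $[\mathcal V]^{(\theta)}_{\le\theta}$. As $y\notin Q$,
\[
[y]-[2y]=X^3-h_2[X]X=e_2[X]\,X .
\]
We complete $e_2[X]$ to an element of $\mathcal P$. Apply \eqref{eq:altmulti} to $2Q$ and write $a'=2Q-a$, so $|a|\equiv|a'|$. The term $a=Q$ is $(-1)^\mu X^2$ and the other terms occur in equal pairs. Inserting this in $e_2[X]=\frac12(X^2-p_2\circ X)$ gives
\begin{equation}\label{eq:repair}
e_2[X]+\sum_{\substack{\{a,a'\},\ a\ne a'\\|a|\ \mathrm{even}}}h(a)h(a')=\frac{1-(-1)^\mu}2\,X^2+\sum_{\substack{\{a,a'\},\ a\ne a'\\|a|\ \mathrm{odd}}}h(a)h(a')\ \in\mathcal P .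
\end{equation}
An \emph{even pair} for $y$ is an unordered pair $\{a,a'\}$ with $a+a'=2Q$, $a\ne a'$ and $|a|$ even. We need one copy of $h(a)h(a')X$ for each even pair.

\begin{proposition}\label{prop:spares}
To each exceptional type $y$ and each even pair $\{a,a'\}$ for $y$ one can assign a rich site $(r,b)$, its \emph{spare}, such that $h(r)=h(a)h(a')X$, the site is a star or a center that is not needy, no spare is a supply, and all spares are distinct.
\end{proposition}

\begin{example}\label{ex:nine}
Let $n=9$, $k=3$, $y=\langle3,1\rangle$ as in Example~\ref{ex:centers}. Then \eqref{eq:repair} is $e_2[h_3]+h_6+h_2h_4=h_3^2+h_1h_5$. For the pair $\{2\bullet,4\bullet\}$ the star $2\bullet+\langle4,2\rangle+y$ has characteristic $h_2h_4X$. For the pair $\{0,6\bullet\}$ we cannot pack $6\bullet$ into a light tree, so we leave it loose and use the center $(6\bullet+y,2)$, with $u=2$. The light $c$ of size $0$ or $2$ are $0$, $2\bullet$, $\bullet+y$, and the only heavy $c$ of size $1$ or $3$ is $2\bullet+y$. So $\Delta=h_6X+h_2h_4X+h_1h_5X-h_2h_4X\succeq h_6X$. Together, $[y]-[2y]+h_2h_4X+h_6X=X(X^2+h_1h_5)$.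
\end{example}

The rest of this section proves Proposition~\ref{prop:spares}.

\subsection{Construction of the spares}

Fix $y$ and call the types in $Q$ \emph{small}. Since $m$ is needy and $y\notin Q$, we have $Q_\alpha\ge2$ for all small $\alpha$; since also $\mu\ge3$, we get $2\ell(\alpha)<\ell(Q)=n/3$. Thus:
\begin{itemize}
\item[(F)] a multiset of $j\ge1$ small trees has fewer than $jn/6$ leaves.
\end{itemize}
Fix an even pair, ordered so that $\ell(a)\le n/3\le\ell(a')$, and put $\nu=|a'|=2\mu-|a|$, an even number. Note $\ell(a)+\ell(a')=2n/3$ and
\begin{equation}\label{eq:budget}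
2\le2e\le2\mu-4=|a|+\nu-4 .
\end{equation}
Every spare $(r,b)$ is obtained from the multiset $a+a'+y$ by packing parts of it into new trees. So $\ell(r)=n$, and by \eqref{eq:third} the condition $d(r)+b=k$ says that $b$ and the new labels add up to $2e$. A tree with fewer than $n/2$ leaves is light by Lemma~\ref{lem:W}; this covers all trees below except $w$ and $z$ in Case C. The first idea is to pack $a$ and $a'$ into one tree each. It fails if $a$ has fewer than three trees, or if $a'$ has too many leaves to give a light tree; in the second case we pack $a$ together with $y$ and split $a'$ or leave it loose. Table~\ref{tab:spares} lists the results.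

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
Case & $\ell(a)$ & $r$ & $b$\\
\hline
A1 & $>n/6$ & $(a,f)+(a',f')+y$ & $0$\\
A2 & $>n/6$ & $a+z+y$ with $z=(a',2e)$, $|a|=2$ & $0$\\
B1 & $<n/6$ & $a'+w$ & $D$\\
B2 & $<n/6$ & $\beta\alpha+(\rho,g_1)+w$ & $D-g_1$\\
B3 & $<n/6$ & $(v_1,g_1)+(v_2,g_2)+w$ & $0$\\
B4 & $<n/6$ & $v_i+(v_j,D)+w$ with $a\ne0$ & $0$\\
C1 & $=n/6$ & $a'+w$ & $D$\\
C2 & $=n/6$ & $a+y+z$ with $z=(a',D)$ & $g$\\
\hline
\end{tabular}
\caption{The spare $(r,b)$ of an even pair $\{a,a'\}$. Here $w=y$ if $a=0$ and $w=(a+y,g)$ otherwise, and $a'=\beta\alpha+\rho$ in B2 and $a'=v_1+v_2$ in B3 and B4.}\label{tab:spares}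
\end{table}

\medskip
\noindent\textbf{Case A: $\ell(a)>n/6$.} Then $\ell(a)\le\ell(a')<n/2$, and $|a|\ge2$. By (F), $\ell(a')\ge n/3$ gives $\nu\ge3$, so $\nu\ge4$.

(A1) If $|a|\ge4$, choose $f+f'=2e$ with $1\le f\le|a|-2$ and $1\le f'\le\nu-2$, which is possible by \eqref{eq:budget}. The spare is the star $(a,f)+(a',f')+y$. Its three types are distinct because $a,a',Q$ are distinct, so $h(r)=h(a)h(a')X$.

(A2) If $|a|=2$, then $2e\le\nu-2$ by \eqref{eq:budget}, so $z=(a',2e)$ is a type. The spare is the star $a+z+y$. Here $z\ne y$ as $a'\ne Q$, and $y,z$ have at least $n/3$ leaves, so they are not small. Hence $h(r)=h(a)h(a')X$.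

\medskip
\noindent\textbf{Case B: $\ell(a)<n/6$.} Then $n/2<\ell(a')\le2n/3$, so $a'$ is heavy and $\nu\ge4$ by (F). If $a=0$, put $w=y$ and $D=2e$. If $a\ne0$, so $|a|\ge2$, put $g=\max(1,2e-\nu+3)$, $w=(a+y,g)$ and $D=2e-g$; by \eqref{eq:budget}, $g\le|a|-1$, so $w$ is a type. In both cases $1\le D\le\nu-3$, $n/3\le\ell(w)<n/2$, $w$ is not small, and $h(w)=h(a)X$. We need a rich site with $h(r)=h(a')h(w)$ in which $b$ and the labels used on $a'$ add up to $D$. The pair $(a'+w,D)$ is a center with $N=\nu+1$ and $\theta=\min(D,\nu-2-D)$.

(B1) If every heavy full sub-multiset of $a'$ has more than $\theta+1$ trees, the spare is $(a'+w,D)$. It is rich by Corollary~\ref{cor:rich} with the simple type $w$.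

Assume now that some heavy full $c\le a'$ has $|c|\le\theta+1$. At most three small trees have fewer than $n/2$ leaves by (F), so $\theta\ge3$, that is, $3\le D\le\nu-5$.

(B2) Suppose some type $\alpha$, with $\beta=a'_\alpha$, has $\beta\ell(\alpha)\ge n/2$. Then $\beta\ge4$ by (F). Let $\rho=a'-\beta\alpha$, so $\ell(\rho)\le n/6$. The heavy full $c$ above must contain $\beta\alpha$, so $\beta\le\theta+1$, $\nu\ge2\theta+2\ge2\beta$ and $|\rho|\ge\beta\ge4$. Choose $g_1$ with
\[
\max(1,D-\beta+1)\le g_1\le\min(|\rho|-2,D-1)
\]
and $v=(\rho,g_1)\ne\alpha$. This is possible because the interval contains at least two integers: the four differences of an upper and a lower bound are $|\rho|-3$, $D-2$, $\nu-3-D$, $\beta-2$, all at least $1$. Also $v\ne w$ since $\ell(v)\le n/6$. The spare is $(\beta\alpha+v+w,\,D-g_1)$. It is a center with $N=\beta+2$ because $1\le D-g_1\le\beta-1$, and its $\theta$-invariant $\theta'$ is at most $(\beta-1)/2$. The multiset $\beta\alpha+v$ has $\ell(a')>n/2$ leaves, so it is heavy, and its heavy full sub-multisets contain $\beta\alpha$, so they have at least $\beta>\theta'+1$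 trees. Corollary~\ref{cor:rich} applies with $w$, and $h(r)=h(\beta\alpha)h(\rho)h(w)=h(a')h(w)$.

Suppose instead that $a'_\alpha\ell(\alpha)<n/2$ for all $\alpha$. Then $a'=v_1+v_2$ with $v_1,v_2$ full in $a'$, $n/6<\ell(v_1)<n/2$ and $0<\ell(v_2)<n/2$. Indeed, if some $a'_\alpha\ell(\alpha)$ exceeds $n/6$, take $v_1=a'_\alpha\alpha$; otherwise add the parts $a'_\alpha\alpha$ one at a time until the number of leaves exceeds $n/6$, when it is at most $n/3$. The bounds on $\ell(v_2)=\ell(a')-\ell(v_1)$ follow from $n/2<\ell(a')\le2n/3$. Each of $v_1,v_2$ misses a small type, so $v_1,v_2,Q$ are distinct. A tree $(v_i,g_i)$ is therefore different from $y$, and it is different from $(a+y,g)$, which has the child $y$. So $(v_i,g_i)\ne w$.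

(B3) If $|v_1|,|v_2|\ge3$, the spare is a star $x_1+x_2+w$ with $x_i=(v_i,g_i)$, $1\le g_i\le|v_i|-2$ and $g_1+g_2=D$; such $g_i$ exist as $2\le D\le\nu-4$. Then $h(r)=h(v_1)h(v_2)h(w)=h(a')h(w)$. If $a=0$, then $a'=2Q$ and $|v_i|\ge4$, so we are in this case, and we make a more careful choice. The allowed $g_1$ form the interval from $\max(1,D-|v_2|+2)$ to $\min(|v_1|-2,D-1)$, with differences $|v_1|-3$, $D-2$, $\nu-4-D$, $|v_2|-3$, all at least $1$. So there are at least two such stars, and we choose one that is different from the spare of the even pair $\{v_1,v_2\}$ if that pair is in Case A1.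

(B4) Otherwise $a\ne0$ and $|v_i|\le2$ for some $i$; let $j$ be the other index. Then $|v_j|\ge\nu-2\ge D+3$, so $x_j=(v_j,D)$ is a type. The spare is the star $v_i+x_j+w$. We have $\ell(v_j)>n/6$: for $j=1$ by construction, and for $j=2$ because $\ell(v_1)<n/3$ by (F) and $\ell(a')>n/2$. So $x_j$ is not small and $h(r)=h(v_i)h(v_j)h(w)=h(a')h(w)$.

\medskip
\noindent\textbf{Case C: $\ell(a)=n/6$.} Then $\ell(a')=n/2$, $|a|\ge2$, and $\nu\ge4$ by (F). Leaf counts no longer decide lightness. Put $g=\max(1,2e-\nu+2)$ and $D=2e-g$. By \eqref{eq:budget}, $g\le|a|-1$, and $1\le D\le\nu-2$. So $w=(a+y,g)$ and $z=(a',D)$ are types with $n/2$ leaves each, and $W(w)+W(z)=Ln+k=T$. Exactly one of them is light.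

(C1) If $w$ is light, the spare is $(r,D)$ with $r=a'+w$. It is a center with $N=\nu+1$ odd and $\theta\le(\nu-2)/2$, and $h(r)=h(a')h(a)X$. Proper sub-multisets of $a'$ have fewer than $n/2$ leaves and are light. If $a'$ is heavy, Corollary~\ref{cor:rich} applies with $w$, since $\nu>\theta+1$. Let $a'$ be light; we use Proposition~\ref{prop:normal} directly. For $c\le a'$, the multiset $c$ is light, and $c+w$ is heavy exactly when $c\ne0$. Taking complements in $r$,
\[
\mathcal H=\{c+w:0\ne c\le a'\},\qquad\mathcal V=\{c\le a':c\ne a'\},\qquad\mathcal M=\{w,a'\}.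
\]
Since $[c]=[c+w]$ and $\theta<\nu$, the difference $[\mathcal V]^{(\theta)}_{\le\theta}-[\mathcal H]^{(\theta+1)}_{\le\theta+1}$ equals $[0]=h(r)$ if $\theta$ is even and $0$ if $\theta$ is odd. Let $\theta$ be odd. Then $E$ contains the term $[w]=[a']=h(r)$: in (E1), $\theta=u$ and $|w|=1$ is $\le u$ and $\equiv u$; in (E2), $\theta=t$ and $|a'|=N-1=t+u+2\ge t+3$ is even, like $t+1$; (E3) does not occur. So the center is rich.

(C2) If $z$ is light, the spare is $(a+y+z,g)$, a center with $N=|a|+2$ and $\theta\le(|a|-1)/2$. The types $y$ and $z$ have $n/3$ and $n/2$ leaves, so they are distinct and not small, and $h(r)=h(a)Xh(a')$. Apply Lemma~\ref{lem:simple} with the simple type $y$ and $\hat m=a+z$. A full sub-multiset of $\hat m$ is heavy exactly when it is $z+c$ with $c\ne0$ full in $a$. So the multisets counted positively are the $c\ne a$ full in $a$ with $|c|\le\theta$, and those counted negatively are the $z+c$ with $c\ne0$ full in $a$ and $|c|\le\theta$. As $\theta<|a|$, we get $\lambda=1$.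

\medskip
In every spare that is a center, $w$ or $y$ is simple, so the center is not needy.

\subsection{Spares are not supplies}

Relative to $y$, call a type \emph{packed} if it has the form $(c,f)$ with $c\le2Q$ and $c\ne Q$, and a \emph{carrier} if it has the form $(c+y,f)$ with $0\ne c\le2Q$. The children of a packed type are small. The multisets $a,a',v_1,v_2$ differ from $Q$, and so does $\rho$, which misses $\alpha$. By Table~\ref{tab:spares}, a spare for $y$ consists of one tree that is $y$ or a carrier, and of small and packed trees. The type $y$ is neither small nor packed. A carrier has more than $n/3$ leaves and has $y$ as its only child with $n/3$ leaves, so it is not small, not packed and not $y$.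

Suppose a spare $(r,b)$ is a supply, coming from a demand through $x=(Q_x,e_x)$. By Lemma~\ref{lem:private}, $x$ is simple in $r$ and all other simple types of $r$ lie in $Q_x$.

\emph{A1.} The two trees other than $x$ are distinct types in $Q_x$, so $\ell(x)\ge n-\ell(x)$. But all three trees have fewer than $n/2$ leaves.

\emph{A2 and C2.} Both $y$ and $z$ are simple with at least $n/3$ leaves, and one of them lies in $Q_x$. So $x$ is not small, and $x\in\{y,z\}$. But the children of $y$ and of $z$ are small, while $z$ and $y$ are not.

\emph{B and C1.} Here $w$ is simple. If $x\ne w$, then $w\in Q_x$ with $x$ small or packed. This is impossible, since a small type has fewer leaves than $w$ and $w$ is not small. So $x=w$. If $a\ne0$, then $r-w+a+y$ must be needy, but $r-w+a$ consists of small and packed trees, so $y$ is simple in it. Let $a=0$, so $x=y$ and we are in B1, B2 or B3. In B1 the demand has $s=2Q$ and $m=3Q$, which requires $2\mu\le\theta+1\le\frac{3\mu-3}2+1$; this is false. In B2 the demand has $s=\beta\alpha+v$, $m-s=Q$ and $y_0=(Q,e+b)$. This type has $n/3$ leaves, so $y_0\notin s$, and the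 supply of the demand is the star $r_0$, whereas $b\ge1$. In B3 we would need $x_1\in Q$, but $\ell(x_1)>n/6$.

\subsection{Spares are distinct}

\emph{Different exceptional types.} Suppose $r$ underlies a spare for $y=(Q,e)$ and a spare for $\tilde y=(\tilde Q,\tilde e)\ne y$. Both types have $n/3$ leaves. If $r$ contained a carrier $w$ for $y$, then relative to $\tilde y$ the type $w$ would not be small or equal to $\tilde y$ (it has more than $n/3$ leaves), not packed (its child $y$ has $n/3$ leaves), and not a carrier (its only child with $n/3$ leaves is $y\ne\tilde y$). So $r$ has no carrier for $y$, and $y\in r$. By symmetry $\tilde y\in r$. Relative to $y$, the type $\tilde y$ is not small, so it is packed; in particular $\tilde Q\ne Q$. Thus the spare for $y$ contains $y$ and a packed tree with exactly $n/3$ leaves. Among the cases with $y\in r$, this excludes B1 (all other trees are small), B2 ($\ell(v)\le n/6$) and C2 ($\ell(z)=n/2$). There remain the stars A1 and B3 with three trees and the stars A2 with four trees, and the same holds for $\tilde y$.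

If $|r|=3$, write $r=y+\tilde y+x_0$ and let $O$ be the multiset of children of $x_0$. In A1, and in B3 with $a=0$, the children of the two trees other than $y$ add up to $2Q$, so $\tilde Q+O=2Q$. If $|r|=4$, then $r=a+z+y$ with $\tilde y=z$, so $\tilde Q=a'$, and $O=r-y-\tilde y=a$ satisfies $\tilde Q+O=2Q$. In both cases $O$ is defined symmetrically in $y$ and $\tilde y$, so also $Q+O=2\tilde Q$. Subtracting gives $3\tilde Q=3Q$, a contradiction.

\emph{The same exceptional type.} We recover the even pair from $r$. If $r$ contains a carrier, it is $(a+y,g)$ and determines $a$. Otherwise we are in A1, A2, C2, or Case B with $a=0$. Among these, C2 is recognized by a tree $z$ with $n/2$ leaves, and then $a=r-y-z$. In A2 there are four trees and $a$ is the small part of $r$. In B1 and B2 with $a=0$ there are $2\mu+1\ge7$ and $\beta+2\ge6$ trees. With three trees we are in A1, where $a,a'$ are the multisets of children of the two trees other than $y$, or in B3 with $a=0$. The latter star could only equal the A1 spare of the pair $\{v_1,v_2\}$, and it was chosen different from it. This completes the proof of Proposition~\ref{prop:spares}.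

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $0\le k\le n-3$, and first let $n$ or $k$ be odd. By Proposition~\ref{prop:sites}, $\mathrm{ch}\,H^{2k}$ is the sum of $\Delta(r,b)$ over all sites. Let $\mathcal S$ be the set of stars and of centers that are not needy. Each site in $\mathcal S$ has $\Delta\succeq0$, by Lemma~\ref{lem:simple} for centers. The supplies and spares are pairwise distinct rich sites in $\mathcal S$, by Lemmas~\ref{lem:private} and~\ref{lem:supply} and Proposition~\ref{prop:spares}. Hence
\[
\sum_{(r,b)\in\mathcal S}\Delta(r,b)\succeq\sum_{\text{non-exceptional demands}}[s]\;+\sum_{y\ \text{exceptional}}\ \sum_{\text{even pairs for }y}h(a)h(a')X .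
\]
By Proposition~\ref{prop:normal}, a needy center contributes $E+[\mathcal V]^{(\theta)}_{\le\theta}$ minus the sum of $[s]$ over its demands. It has at most one exceptional demand, and in that case $[y]$ is a term of $[\mathcal V]^{(\theta)}_{\le\theta}$. Hence
\[
\sum_{(m,t)\ \text{needy}}\Delta(m,t)\succeq-\sum_{\text{non-exceptional demands}}[s]\;+\sum_{y\ \text{exceptional}}e_2[X]\,X .
\]
Adding the two relations, we find that $\mathrm{ch}\,H^{2k}\succeq$ the sum over exceptional $y$ of $X$ times the left side of \eqref{eq:repair}, which lies in $\mathcal P$. So $\mathrm{ch}\,H^{2k}\in\mathcal P$.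

If $n$ and $k$ are both even, then $n-3-k$ is odd, and $H^{2k}\cong H^{2(n-3-k)}$ by Poincar\'e duality and self-duality. In all cases $H_{2k}\cong H^{2k}$ has the character of a finite $S_n$-set $Y$, so it is isomorphic to $\mathbb Q[Y]$. \qed

\section{Integer coefficients}\label{sec:integral}

A \emph{permutation lattice} for a finite group $G$ is a $\mathbb Z[G]$-module with a $\mathbb Z$-basis that $G$ permutes. The following result, which is not used elsewhere, shows that $\mathbb Q$ cannot be replaced by $\mathbb Z$ in Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:integral}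
$H_2(\overline M_{0,5},\mathbb Z)$ is not a permutation $\mathbb Z[S_5]$-lattice.
\end{proposition}

\begin{proof}
By Poincar\'e duality the group is $\mathrm{Pic}(\overline M_{0,5})=\mathbb ZH\oplus\bigoplus_{i=1}^4\mathbb ZE_i$, where $\overline M_{0,5}$ is the blow-up of $\mathbb P^2$ at four points, $H=\psi_5$ is the class of a line, $E_i=D_{i5}$ are the exceptional curves, and $D_{ij}=H-E_k-E_l$ for $\{i,j,k,l\}=\{1,2,3,4\}$. The stabilizer $S_4$ of $5$ fixes $H$ and permutes the $E_i$. Let $S=\sum_iE_i$. The transposition $(i\,5)$ fixes $E_i$ and sends $E_j$ to $D_{ij}$ for $j\ne i$, so $(i\,5)S=3H-2S+3E_i$. From $H=D_{ij}+D_{k5}+D_{l5}$ we get $(i\,5)H=D_{j5}+D_{ik}+D_{il}=2H-S+E_i$. The $S_4$-invariant vectors are the $aH+bS$, and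
\begin{equation}\label{eq:transp}
(i\,5)(aH+bS)=(2a+3b)H-(a+2b)S+(a+3b)E_i .
\end{equation}
So $aH+bS$ is $S_5$-invariant exactly when $a+3b=0$. The invariants have rank one, and a permutation basis would be a transitive $S_5$-set with five elements.

Let $U\subset S_5$ be a subgroup of index $5$. The action on $S_5/U$ is faithful, because a nontrivial normal subgroup contains $A_5$ and a group of order at most $2$ is not transitive on five points. So the action defines an automorphism of $S_5$ that maps $U$ to a point stabilizer. All automorphisms of $S_5$ are inner, so $U$ is a point stabilizer. Hence a permutation basis has the form $e_0=aH+bS$ with $a,b\in\mathbb Z$ and $e_i=(i\,5)e_0$, $1\le i\le4$.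

Let $v=a+3b$. By \eqref{eq:transp}, $e_i-e_1=v(E_i-E_1)$ for $i=2,3,4$. The vectors $H$, $E_1$ and $E_i-E_1$ form a basis of the lattice, and modulo the last three $S\equiv4E_1$, so $e_0\equiv aH+4bE_1$ and $e_1\equiv(2a+3b)H-(3a+5b)E_1$. The determinant of $(e_0,\dots,e_4)$ is therefore, up to sign,
\[
v^3\det\begin{pmatrix}a&4b\\2a+3b&-3a-5b\end{pmatrix}=-v^3(3a^2+13ab+12b^2)=-v^4(3a+4b).
\]
For a basis this is $\pm1$, so $v=\pm1$ and $3a+4b=3v-5b=\pm1$. Then $\pm3\equiv\pm1\pmod5$, which is impossible.
\end{proof}

For $(a,b)=(1,0)$ the determinant is $\pm3$: the orbit of $H=\psi_5$ is a permutation basis over $\mathbb Q$, as predicted by $\mathrm{ch}\,H^2=h_4h_1$ in Example~\ref{ex:k1}, and it spans a sublattice of index $3$.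

\begin{thebibliography}{9}

\bibitem{DP} De Concini and Procesi, Selecta Math.\ 1 (1995).

\bibitem{FY} Feichtner and Yuzvinsky, Invent.\ Math.\ 155 (2004).

\bibitem{Keel} Keel, Trans.\ AMS 330 (1992).

\bibitem{RS} Rohini Ramadas and Rob Silversmith, \emph{Two-dimensional cycle classes on $\overline{\mathcal{M}_{0,n}}$}, arXiv:2004.05491 (2020).

\end{thebibliography}
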